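# The longest bar in the random clique filtration

## 1. Dividing the last death by the first birth

Give every edge $e$ of the complete graph on $[n]=\{1,\dots,n\}$ a time $p_e$, independent and uniform on $[0,1]$. At time $p$, take the graph of all edges with $p_e\le p$ and fill in every clique by a simplex. The resulting complex is $X(n,p)$. As $p$ runs from $0$ to $1$, $k$-dimensional holes appear and are later filled. If a hole is born at time $p_1$ and dies at time $p_2$, its persistence is $p_2/p_1$. Fix $k\ge1$. How large is the maximal persistence $M_k(n)$?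

The answer that one would first guess is the last time at which a hole can still be alive, divided by the first time at which a hole can be born. Let us compute this for $k=1$.

*First births.* There are at most $n^\ell/(2\ell)$ possible graph cycles of length $\ell$, so the expected number of graph cycles at time $p$ is at most $\sum_{\ell\ge3}(np)^\ell/(2\ell)$. This tends to $0$ when $np\to0$. So births start around $1/n$.

*Last deaths.* An edge that lies in no triangle is a natural witness of an unfilled hole. The expected number of such edges at time $p$ is $\binom n2p(1-p^2)^{n-2}$. For $p=\sqrt{\theta\log n/n}$ this is $n^{3/2-\theta+o(1)}$, so such edges disappear at $\theta=3/2$.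

The quotient is $\sqrt{3/2}\,\sqrt{n\log n}$. For general $k$, the octahedral $k$-sphere ($k+1$ antipodal pairs of vertices, all non-antipodal pairs joined) has $2k+2$ vertices and $2k(k+1)$ edges. The expected number of copies is of order $n^{2k+2}p^{2k(k+1)}$, which is of constant order at $p\approx n^{-1/k}$. The expected number of $k$-faces in no $(k+1)$-face at time $p=(\theta\log n/n)^{1/(k+1)}$ is of order
$$n^{k+1}p^{k(k+1)/2}(1-p^{k+1})^{n-k-1}=n^{k/2+1-\theta+o(1)},$$
which suggests $\theta=\frac{k+2}2$ for the last deaths. The guess is therefore $\big(\frac{k+2}2\big)^{1/(k+1)}f_k(n)$, where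
$$f_k(n)=n^{1/(k(k+1))}(\log n)^{1/(k+1)} .$$

Now some tests by hand, for $k=1$. On $n=3$ vertices the only possible cycle is a triangle, which is filled at the moment it appears: there is no hole. On $n=4$ vertices, a graph with at most three edges has at most a triangle as a cycle. With four edges it is a $4$-cycle or a filled triangle with a pendant edge. With five edges the complex is two triangles glued along an edge, a disc, and with six it is a full simplex. So a hole exists exactly while the graph is a $4$-cycle. Three of the $\binom64=15$ sets of four edges are $4$-cycles, so with probability $1/5$ there is one hole, born with the fourth edge and killed by the fifth. Given the fifth smallest time $y$, the four smaller ones are independent and uniform on $[0,y]$, and their maximum is below $y/t$ with probability $t^{-4}$. Hence the maximal persistence exceeds $t\ge1$ with probability $t^{-4}/5$.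

The next test shows the weakness of the guess. On eight vertices, let the $4$-cycle $1234$ be completed at time $0.1$, with chords $13$ and $24$ at times $0.3$ and $0.35$. Let the $4$-cycle $5678$ be completed at time $0.4$ (with all its edges after $0.35$), with chords at $0.8$ and $0.85$. Let all edges between the two groups come after $0.9$. The holes have lifetimes $[0.1,0.3)$ and $[0.4,0.8)$, and any others lie inside $[0.9,1]$. The last death is at least $0.8$ and the first birth is $0.1$, so the guess gives at least $8$. The maximal persistence is $3$. The last hole to die was not among the first to be born.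

This suggests a second count. Around time $cn^{-1/k}$ there are about $n^{(k+1)/2}$ faces of dimension $k$, up to a constant. Each has probability about $n^{-\theta}$ of being in no $(k+1)$-face at time $(\theta\log n/n)^{1/(k+1)}$. So among the early faces the last witnesses should vanish at $\theta=\frac{k+1}2$, not $\frac{k+2}2$. We shall prove that the order $f_k(n)$ in the guess is right, that $\frac{k+1}2$ is the right exponent, and that for $k=1$ the ratio $M_1(n)/\sqrt{n\log n}$ tends to $1$ in probability. So $\sqrt{3/2}$ is wrong.

## 2. Bars, two kinds of birth constants, and the theorems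

All homology has coefficients in $\mathbb Q$, unless $\mathbb R$ is written. The clique complexes $X(n,p)$ are nested. By the structure theorem, their $k$-dimensional persistent homology is a finite multiset of bars $[b,d)$, with $0<b<d\le1$ almost surely; everything dies by time $1$ because $X(n,1)$ is a full simplex. For $s<t$,
$$\operatorname{rank}\big(H_k(X(n,s))\to H_k(X(n,t))\big)=\#\{\text{bars with } b\le s,\ d>t\}. \tag{1}$$
$M_k(n)$ is the maximum of $d/b$ over all bars, and $0$ if there are none. "Whp" means with probability tending to $1$, and $g\ll h$ means $g/h\to0$. Let $F_j(p)$ be the number of $j$-faces of $X(n,p)$, and let $Z_k$ and $B_k$ be the spaces of $k$-cycles and $k$-boundaries. Put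
$$p^{(\theta)}=\Big(\frac{\theta\log n}{n}\Big)^{1/(k+1)},\qquad\text{so that}\qquad \frac{p^{(\theta)}}{c\,n^{-1/k}}=\frac{\theta^{1/(k+1)}}{c}\,f_k(n), \tag{2}$$
because $\frac1k-\frac1{k+1}=\frac1{k(k+1)}$.

The question comes from Ayat Ababneh and Matthew Kahle, "Maximal persistence in random clique complexes", arXiv:2209.05713 (2022). Two facts are known: (a) for every $\omega(n)\to\infty$, whp $M_k(n)\le f_k(n)\,\omega(n)$; (b) if $L_k(n)\ll n^{1/(k(k+1))}$, then whp $M_k(n)\ge L_k(n)$. They differ by the logarithmic factor. The conjecture says that for every $\omega(n)\to\infty$, whp $f_k(n)/\omega(n)\le M_k(n)$. It is true, and we prove more. Neither (a) nor (b) will be used.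

**Definition (supercritical).** The number $c>0$ is supercritical if for some $\kappa>0$, whp $\dim Z_k(X(n,cn^{-1/k}))\ge\kappa n^{(k+1)/2}$.

For example, let $k=1$ and $c>2$. The graph at time $c/n$ has $(1+o(1))cn/2$ edges whp, and $\dim Z_1\ge F_1-F_0$, so whp $\dim Z_1\ge\kappa n$ for any fixed $\kappa<\frac c2-1$.

**Definition (subcritical).** The number $c>0$ is subcritical if for every $\gamma>0$, whp there is a set of at most $n^\gamma$ $k$-faces of $X(n,cn^{-1/k})$, a function of the graph at time $cn^{-1/k}$, such that every class in $H_k(X(n,cn^{-1/k}))$ is represented by a cycle supported on this set.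

For example, let $k=1$ and $c<1$. The expected number of edges lying on graph cycles at time $c/n$ is at most
$$\sum_{\ell\ge3}\ell\cdot\frac{n^\ell}{2\ell}\Big(\frac cn\Big)^\ell=\frac12\sum_{\ell\ge3}c^\ell<\infty ,$$
so by Markov's inequality whp there are at most $n^\gamma$ such edges. An edge on no graph cycle is a bridge and has coefficient $0$ in every $1$-cycle, so every $1$-cycle is supported on those edges. Hence for $k=1$ every $c<1$ is subcritical.

**Theorem 1.** If $c$ is supercritical and $0<\vartheta<\frac{k+1}2$, then whp $M_k(n)\ge\vartheta^{1/(k+1)}c^{-1}f_k(n)$. Every $c>(k+1)^{1/k}$ is supercritical; for $k=1$ every $c>1$ is.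

**Corollary 2 (the conjecture).** For every $\omega(n)\to\infty$, whp $f_k(n)/\omega(n)\le M_k(n)$.

Indeed, Theorem 1 gives a constant $a=a(k)>0$ with $M_k(n)\ge af_k(n)$ whp, and $1/\omega(n)\le a$ for large $n$.

**Theorem 3.** If $c$ is subcritical and $\delta>0$, then whp $M_k(n)\le(1+\delta)\big(\frac{k+1}2\big)^{1/(k+1)}c^{-1}f_k(n)$. Every $c$ with $ekc^k<1$ is subcritical; for $k=1$ every $c<1$ is.

**Corollary 4.** For each $\delta>0$, whp
$$(1-\delta)\Big(\frac{k+1}2\Big)^{\frac1{k+1}}(k+1)^{-\frac1k}\ \le\ \frac{M_k(n)}{f_k(n)}\ \le\ (1+\delta)\Big(\frac{k+1}2\Big)^{\frac1{k+1}}(ek)^{\frac1k},$$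
and for $k=1$, $M_1(n)/\sqrt{n\log n}\to1$ in probability.

For the lower bound let $c\downarrow(k+1)^{1/k}$ and $\vartheta\uparrow\frac{k+1}2$ in Theorem 1. For the upper bound let $c\uparrow(ek)^{-1/k}$ in Theorem 3. For $k=1$ let $c\downarrow1$ and $c\uparrow1$ instead; both constants become $1$, and $f_1(n)=\sqrt{n\log n}$. In particular $M_k(n)=\Theta(f_k(n))$ whp for every $k\ge1$. The exact constant for $k\ge2$ is not determined here. By Theorems 1 and 3 it would follow from a matching sub/supercritical threshold for $c$.

## 3. Octahedral spheres lose the logarithm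

How can one certify that a hole lives long? Here is the only test that the lower bound needs.

**Definition (free face).** A $k$-face $\sigma$ of $X(n,t)$ is free at $t$ if no $(k+1)$-face of $X(n,t)$ contains it.

In a $4$-cycle $1234$ without chords, all four edges are free. After the chord $13$ arrives, none of them is.

**Lemma 5.** Let $s<t$. If a $k$-face $\sigma$ lies in the support of some $z\in Z_k(X(n,s))$ and is free at $t$, then $M_k(n)>t/s$.

*Proof.* Every boundary in $X(n,t)$ has coefficient $0$ on $\sigma$, and $z$ does not. So $[z]\ne0$ in $H_k(X(n,t))$, the rank in (1) is at least $1$, and some bar has $b\le s$ and $d>t$. $\square$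

The obvious way to use this is to look for octahedral spheres born early with a face that stays free. Let $p_1=an^{-1/k}$ and $p_2=p^{(\theta)}$. The expected number of copies at time $p_1$ is at most $n^{2k+2}p_1^{2k(k+1)}=a^{2k(k+1)}$. Each copy has $2^{k+1}$ faces of dimension $k$. Given a copy, each vertex outside it is joined at time $p_2$ to all of a given face with probability $p_2^{k+1}$, independently. So the face is free with probability at most $(1-p_2^{k+1})^{n-2k-2}=(1+o(1))n^{-\theta}$. The expected number of copies together with a face that remains free is at most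
$$(1+o(1))\,2^{k+1}a^{2k(k+1)}\,n^{-\theta}.$$
For constant $a$ this tends to $0$ for every fixed $\theta>0$. To bring this upper bound back to constant order one needs $a$ of order $n^{\theta/(2k(k+1))}$, which costs a power of $n$ in the persistence. If one gives up the logarithm and takes $p_2=(C/n)^{1/(k+1)}$, the free probability becomes a constant and the ratio $p_2/p_1$ is of order $n^{1/(k(k+1))}$, the order in (b).

So the obstruction is one of numbers. Surviving to $p^{(\theta)}$ costs a factor $n^{-\theta}$, and there are too few octahedral spheres to pay it. But $X(n,cn^{-1/k})$ has about $n^{(k+1)/2}$ faces of dimension $k$. If a positive fraction of them lie on cycles, of whatever shape and size, there is enough to pay for any $\theta<\frac{k+1}2$. Lemma 5 does not care about the shape of the cycle, only about one of its faces. And to see that many faces lie on cycles one need not find a single cycle: a space of cycles of large dimension has a large support.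

## 4. Many faces on cycles, one of them free: proof of Theorem 1

Let $c$ be supercritical, $0<\vartheta<\frac{k+1}2$, $p_1=cn^{-1/k}$ and $p_2=p^{(\vartheta)}$. For large $n$, $p_1<p_2\le\frac12$. By (2) and Lemma 5, it suffices to find, whp, a $k$-face of $X(n,p_1)$ that lies in the support of a $k$-cycle of $X(n,p_1)$ and is free at $p_2$.

**Step 1 (many faces on cycles).** This step produces the candidates. Let $S$ be the set of $k$-faces of $X(n,p_1)$ that lie in the support of some $k$-cycle of $X(n,p_1)$. Then $Z_k\subset\mathbb Q^S$, so $|S|\ge\dim Z_k\ge\kappa n^{(k+1)/2}$ whp.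

**Step 2 (which $c$ are supercritical).** This step proves the last sentence of Theorem 1. Let $c>(k+1)^{1/k}$. The boundary map $C_k\to C_{k-1}$ has rank at most $F_{k-1}$, so $\dim Z_k\ge F_k-F_{k-1}$. With $p_1=cn^{-1/k}$,
$$EF_k=\binom n{k+1}p_1^{k(k+1)/2}\sim\frac{c^{k(k+1)/2}}{(k+1)!}n^{(k+1)/2},\qquad EF_{k-1}=\binom nkp_1^{k(k-1)/2}\sim\frac{c^{k(k-1)/2}}{k!}n^{(k+1)/2},$$
and $EF_k/EF_{k-1}\to\frac{c^k}{k+1}>1$. It remains to show that both counts are concentrated. Let $j\in\{k-1,k\}$. Two $(j+1)$-sets with $i$ common vertices have covariance $0$ if $i\le1$, and covariance at most $p_1^{2\binom{j+1}2-\binom i2}$ otherwise; there are at most $Cn^{2(j+1)-i}$ such pairs. Hence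
$$\frac{\operatorname{Var}F_j}{(EF_j)^2}\le C'\sum_{i=2}^{j+1}n^{-i}p_1^{-\binom i2}=C'\sum_{i=2}^{j+1}\big(np_1^{(i-1)/2}\big)^{-i}=O(n^{-1}), \tag{3}$$
because $i-1\le k$ and $p_1\le1$ give $np_1^{(i-1)/2}\ge np_1^{k/2}=c^{k/2}n^{1/2}$, and $i\ge2$. By Chebyshev, $F_k-F_{k-1}\ge\kappa n^{(k+1)/2}$ whp for some $\kappa>0$. The bound (3) holds for every constant $c>0$.

Now let $k=1$ and $c>1$. Put $c'=(1+c)/2>1$. Whp the graph at time $c'/n$ has $O(n)$ edges and, by the Erdős–Rényi theorem on the giant component, a component on a vertex set $C$ with $|C|\ge\kappa'n$ for a constant $\kappa'>0$. Given this graph, each of the $\binom{|C|}2-O(n)$ non-adjacent pairs in $C$ independently becomes an edge by time $c/n$ with probability at least $(c-c')/n$. So whp at least $(c-c')\kappa'^2n/4$ of them do. Each joins two vertices that are already connected, so each raises $\dim Z_1$ by one.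

**Step 3 (typical faces).** We want to freeze the graph $G_1$ at time $p_1$, so that the complicated set $S$ is fixed, and use only the later edges. The danger is a face to which some outside vertices are already partly joined at time $p_1$. This step shows that such faces are rare.

Given $G_1$, each non-edge of $G_1$ is present at time $p_2$, independently, with probability
$$q=\frac{p_2-p_1}{1-p_1}\le p_2 .$$
For a $(k+1)$-set $\sigma$ and $v\notin\sigma$, let $d_\sigma(v)$ be the number of $G_1$-neighbors of $v$ in $\sigma$. Let $x_v(\sigma)=q^{k+1-d_\sigma(v)}$, the conditional probability that $v$ is joined to all of $\sigma$ at $p_2$. Put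
$$Q_\sigma=\sum_{v\notin\sigma,\ d_\sigma(v)\ge1}p_2^{\,k+1-d_\sigma(v)} .$$
$Q_\sigma$ depends only on pairs between $\sigma$ and its complement, so it is independent of the event $\sigma\in X(n,p_1)$. Since $P(d_\sigma(v)=i)\le\binom{k+1}ip_1^i$ and $p_1<p_2$,
$$EQ_\sigma\le n\sum_{i=1}^{k+1}\binom{k+1}ip_1^ip_2^{k+1-i}\le2^{k+1}np_1p_2^k=2^{k+1}\frac{p_1}{p_2}\,\vartheta\log n=O(n^{-2\beta}\log n),\qquad\beta=\frac1{2k(k+1)},$$
using $np_2^{k+1}=\vartheta\log n$ and (2). By Markov's inequality and the independence, the expected number of $k$-faces of $X(n,p_1)$ with $Q_\sigma>n^{-\beta}$ is at most $EF_k\cdot O(n^{-\beta}\log n)=O(n^{(k+1)/2-\beta}\log n)$. So whp there are $o(n^{(k+1)/2})$ of them, and the set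
$$S'=\{\sigma\in S:\ Q_\sigma\le n^{-\beta}\},$$
which is determined by $G_1$, satisfies $|S'|\ge\frac\kappa2n^{(k+1)/2}$ whp.

Let $\sigma\in S'$ and $n\ge2$. Then $d_\sigma(v)\le k$ for all $v\notin\sigma$, since a vertex with $d_\sigma(v)=k+1$ would give $Q_\sigma\ge1$. Consequently
$$x_v(\sigma)\le q\le p_2\le\tfrac12,\qquad \sum_{v\notin\sigma}x_v(\sigma)\le np_2^{k+1}+Q_\sigma\le\vartheta\log n+1. \tag{4}$$

**Step 4 (the survival probability).** This step computes the expected number of survivors given $G_1$. For $\sigma\in S'$, the events that the various $v$ are joined to all of $\sigma$ at $p_2$ involve different pairs, so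
$$\pi_\sigma:=P(\sigma\text{ free at }p_2\mid G_1)=\prod_{v\notin\sigma}(1-x_v(\sigma))\ge(1-p_2^{k+1})^n(1-Q_\sigma)\ge(1-o(1))\,n^{-\vartheta}.$$
The first inequality treats the vertices with $d_\sigma(v)=0$, where $x_v=q^{k+1}\le p_2^{k+1}$, separately from the others, where $\prod(1-x_v)\ge1-\sum x_v\ge1-Q_\sigma$. The second uses $np_2^{k+1}=\vartheta\log n$, $np_2^{2(k+1)}\to0$ and $Q_\sigma\le n^{-\beta}$. The $o(1)$ is uniform in $\sigma$. Let $N$ be the number of $\sigma\in S'$ that are free at $p_2$. Whp over $G_1$,
$$E[N\mid G_1]\ge(1-o(1))\tfrac\kappa2\,n^{(k+1)/2-\vartheta}\to\infty .$$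

**Step 5 (pairs of faces are nearly independent).** This step bounds the conditional variance of $N$. Let $\sigma\ne\sigma'$ be in $S'$. Put $U=\sigma\cup\sigma'$, $x_v=x_v(\sigma)$ and $x'_v=x_v(\sigma')$. For $v\notin U$ let $y_v=q^{\#\{u\in U:\ uv\notin G_1\}}$, the conditional probability that $v$ is joined to all of $U$ at $p_2$. For $v\notin U$, the conditional probability that $v$ is joined to all of neither face is $1-x_v-x_v'+y_v$, and these events are independent over $v$. Since $x_v,x'_v\le\frac12$, we have $4y_v(1-x_v)(1-x_v')\ge y_v$, so
$$1-x_v-x'_v+y_v\le(1-x_v)(1-x'_v)(1+4y_v).$$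
The product over $v\notin U$ of $(1-x_v)$ misses at most $k+1$ factors of $\pi_\sigma$, each at least $1-p_2$; likewise for $\sigma'$. Hence
$$P(\sigma,\sigma'\text{ free at }p_2\mid G_1)\le\frac{\pi_\sigma\pi_{\sigma'}}{(1-p_2)^{2(k+1)}}\,\exp\Big(4\sum_{v\notin U}y_v\Big).$$
To bound the sum, split the vertices $v\notin U$ in two classes.

* If $v$ is $G_1$-non-adjacent to some vertex of $\sigma'\setminus\sigma$, then $y_v\le qx_v\le p_2x_v$. By (4) such $v$ contribute at most $p_2(\vartheta\log n+1)=o(1)$.
* Otherwise $v$ is $G_1$-adjacent to all of $\sigma'\setminus\sigma\ne\emptyset$, so $d_{\sigma'}(v)\ge1$. Since $y_v\le x'_v\le p_2^{k+1-d_{\sigma'}(v)}$, such $v$ contribute at most $Q_{\sigma'}\le n^{-\beta}=o(1)$.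

So $P(\sigma,\sigma'\text{ free at }p_2\mid G_1)\le(1+o(1))\pi_\sigma\pi_{\sigma'}$ uniformly, and
$$\operatorname{Var}(N\mid G_1)\le E[N\mid G_1]+o(1)\,E[N\mid G_1]^2 .$$
By Chebyshev's inequality, $P(N=0\mid G_1)\le1/E[N\mid G_1]+o(1)$, which tends to $0$ on an event of $G_1$ that holds whp. So $N>0$ whp, and Theorem 1 is proved. The conjecture (Corollary 2) is settled at this point. $\blacksquare$

## 5. Filling cycles made of faces with many cofacets

For the upper bound we must show that holes do get filled, and Lemma 5 has no converse. Take vertices $a_1,\dots,a_4,b_1,\dots,b_4$ with indices mod $4$, and edges $a_ia_{i+1}$, $b_ib_{i+1}$, $a_ib_i$, $a_{i+1}b_i$. The neighbors of $a_i$ induce the path $a_{i-1},b_{i-1},b_i,a_{i+1}$, so there are no $4$-cliques; the triangles are $a_ia_{i+1}b_i$ and $b_ib_{i+1}a_{i+1}$, and the clique complex is an annulus. The cycle $a_1a_2a_3a_4$ has no free edge but is not a boundary.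

In the random complex, faces that have many cofacets do behave well, and the reason is spectral. A first plan would be to wait until every $k$-face has many cofacets. But for $\theta<\frac k2+1$ the expected number of free faces at time $p^{(\theta)}$ tends to infinity (Section 1), and we must argue at $\theta$ only slightly above $\frac{k+1}2$. So we remove the poor faces and show that this hardly disturbs the rest.

**Binomial tails.** Let $h(a)=1-a+a\log a$ for $a>0$. If $Y$ is binomial with mean $\mu$, then $E\,a^Y\le e^{-\mu(1-a)}$, and Markov's inequality for $a^Y$ gives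
$$P(Y\le a\mu)\le e^{-\mu h(a)}\ (0<a\le1),\qquad P(Y\ge a\mu)\le e^{-\mu h(a)}\ (a\ge1). \tag{5}$$
Since $h(1)=0$, $h'(a)=\log a$ and $h''(a)=1/a$, the function $h$ is positive for $a\ne1$, decreasing on $(0,1)$, has $h(a)\to1$ as $a\to0$, and satisfies $h(1-\varepsilon)\ge\varepsilon^2/2$. If $Y$ has mean $\mu\ge(1-\varepsilon)\lambda$ with $\varepsilon\to0$, then $\alpha\lambda\le\frac\alpha{1-\varepsilon}\mu$, so by (5) and continuity of $h$, for fixed $\alpha\in(0,1)$,
$$P(Y<\alpha\lambda)\le e^{-(h(\alpha)-o(1))\lambda}. \tag{6}$$

**Definition (good and bad faces).** Let $X=X(n,p)$ and $\lambda=np^{k+1}$. A cofacet of a $k$-face $\sigma$ is a $(k+1)$-face of $X$ that contains $\sigma$, and $\deg\sigma$ is the number of cofacets. Fix $\alpha\in(0,1)$. The face $\sigma$ is bad if $\deg\sigma<\alpha\lambda$, and good otherwise.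

For $k=1$, an edge is bad if its endpoints have fewer than $\alpha np^2$ common neighbors; the expected number of common neighbors is $(n-2)p^2$.

For a $(k-1)$-face $\tau$, let $N(\tau)$ be the set of common neighbors of its $k$ vertices, and let $A_\tau$ be the adjacency matrix of the graph induced on $N(\tau)$.

**Lemma 6 (spectral).** Fix $\theta>0$. There is a constant $C$ such that for every $p$ with $\theta\log n\le\lambda\le n$, with probability $1-O(1/n)$ (uniformly in $p$): for all $(k-1)$-faces $\tau$ and all $x\in\mathbb R^{N(\tau)}$ with $\sum_ux_u=0$, $\langle A_\tau x,x\rangle\le C\sqrt\lambda\,|x|^2$.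

*Proof.* We use Lei–Rinaldo (Ann. Statist. 43 (2015), Theorem 5.2): if $A$ is the adjacency matrix of a random graph on $N$ vertices with independent edges, $N\max_{ij}EA_{ij}\le d$ and $d\ge c_0\log N$, then for each $R>0$ there is $C(R,c_0)$ with $\|A-EA\|\le C(R,c_0)\sqrt d$ with probability at least $1-N^{-R}$.

Given that $\tau$ is a face, $M=|N(\tau)|$ is $\mathrm{Bin}(n-k,p^k)$, and given $N(\tau)$ the induced graph is an Erdős–Rényi graph on $M$ vertices with edge probability $p$. For large $n$ we have $np^{k+1}\ge1$, so $p\ge n^{-1/(k+1)}$ and $np^k\ge n^{1/(k+1)}$. By (5) with $a=2$ and $a=\frac34$ (and $(n-k)p^k\ge\frac23np^k$), $\frac12np^k\le M\le2np^k$ holds for a given $\tau$ with probability $1-e^{-n^{\Omega(1)}}$, and so for all of the at most $n^k$ sets $\tau$ simultaneously. For such $M$ take $d=2\lambda$. Then $Mp\le2np^{k+1}=d$ and $d\ge2\theta\log n\ge2\theta\log M$. Take $R=(k+1)^2$. The failure probability for one $\tau$ is at most $M^{-R}\le(\frac12n^{1/(k+1)})^{-(k+1)^2}=O(n^{-(k+1)})$, and the sum over $\tau$ is $O(1/n)$. Finally, with $J$ the all-ones matrix, $EA_\tau=p(J-I)$ given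 $N(\tau)$, so $\langle EA_\tau\,x,x\rangle=-p|x|^2\le0$ when $\sum x_u=0$. Hence $\langle A_\tau x,x\rangle\le\|A_\tau-EA_\tau\|\,|x|^2\le C(R,2\theta)\sqrt{2\lambda}\,|x|^2$. $\square$

**Lemma 7 (few bad neighbors).** Let $p=p^{(\theta)}$ with $\theta>0$ fixed. There is a constant $r$ such that whp every $k$-face $\sigma$ has fewer than $r$ cofacets that contain a bad $k$-face $\sigma'\ne\sigma$.

*Proof.* We count violations; the point is that $r$ bad faces around one $\sigma$ fail for nearly independent reasons. If $\sigma$ violates the statement, there are distinct $v_1,\dots,v_r\notin\sigma$ and vertices $u_1,\dots,u_r\in\sigma$ with $\sigma\cup v_i\in X$ and $\sigma_i'=(\sigma\setminus u_i)\cup v_i$ bad. Fix these choices. Let $V'=[n]\setminus(\sigma\cup\{v_1,\dots,v_r\})$ and $T_u=\{w\in V':w\text{ adjacent to all of }\sigma\setminus u\}$ for $u\in\sigma$. Then $|T_u|$ is $\mathrm{Bin}(n-k-1-r,p^k)$, whose mean is $(1-o(1))np^k\ge\frac12n^{1/(k+1)}$. By (5) with $a=1-1/\log n$, all $|T_u|$ are at least $(1-o(1))np^k$ with probability $1-e^{-n^{\Omega(1)}}$.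

Given the edges between $V'$ and $\sigma$, the number of $w\in T_{u_i}$ adjacent to $v_i$ is binomial with parameters $|T_{u_i}|$ and $p$, independently over $i$ because the $v_i$ are distinct. If all $T_u$ are large, its mean is at least $(1-o(1))\lambda$. Each such $w$ gives a cofacet $\sigma_i'\cup w$ of $\sigma_i'$, so badness of $\sigma'_i$ forces this number below $\alpha\lambda$. By (6) the probability that this happens for all $i$ is at most $e^{-r(h(\alpha)-o(1))\theta\log n}\le n^{-r\theta h(\alpha)/2}$ for large $n$. The $r(k+1)$ pairs between $\sigma$ and the $v_i$ are independent of all this, and they are all edges with probability $p^{r(k+1)}$. Summing over $\sigma$, the $v_i$ and the $u_i$, and using $(np^{k+1})^r=(\theta\log n)^r$, the expected number of violations is at most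
$$n^{k+1}\big((k+1)\theta\log n\big)^r\Big(n^{-r\theta h(\alpha)/2}+e^{-n^{\Omega(1)}}\Big)\to0\qquad\text{if } r>\frac{2(k+2)}{\theta h(\alpha)}.\qquad\square$$

**Lemma 8 (deterministic filling).** Suppose that the conclusion of Lemma 6 holds for $X$, that every $k$-face has at most $r$ cofacets containing another bad face, and that
$$\frac{\alpha\lambda-r}{k+1}>C\sqrt\lambda+r. \tag{7}$$
Then every $k$-cycle of $X$ supported on good faces is a boundary in $X$.

*Proof.* *A subcomplex without bad faces.* Let $\mathcal G$ be the set of good $k$-faces. Let $W$ consist of the $(k-1)$-skeleton of $X$, the faces in $\mathcal G$, and the $(k+1)$-faces of $X$ all of whose facets lie in $\mathcal G$. We show $H^k(W;\mathbb R)=0$. This gives $H_k(W;\mathbb Q)=0$, so a cycle supported on $\mathcal G$ lies in $Z_k(W)=B_k(W)\subset B_k(X)$. Let $f\in C^k(W;\mathbb R)$ with $\delta f=0$ and $f\perp B^k(W)$. We must show $f=0$.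

*Notation.* Orient each $(k-1)$-face $\tau$. Let $V_\tau=\{u:\tau\cup u\in\mathcal G\}$, and $f_\tau(u)=f([u,\tau])$ for $u\in V_\tau$. Let $A_\tau^W$ be the adjacency matrix of the graph on $V_\tau$ with $u\sim v$ iff $\tau\cup\{u,v\}\in W$. The degree of $u$ in this graph is $\deg_W(\tau\cup u)$, the number of $(k+1)$-faces of $W$ containing $\tau\cup u$. Let $\operatorname{Deg}_\tau$ be the diagonal matrix of these degrees.

*A local formula for $\|\delta f\|^2$.* We claim
$$\|\delta f\|^2=\sum_\tau\Big\langle\Big(\tfrac1{k+1}\operatorname{Deg}_\tau-A_\tau^W\Big)f_\tau,f_\tau\Big\rangle. \tag{8}$$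
Let $\rho$ be a $(k+1)$-face of $W$ with vertices $w_0,\dots,w_{k+1}$. Write $\partial\rho=\sum_i\sigma_i$, where $\sigma_i$ is the suitably oriented facet missing $w_i$, and let $x_i=f(\sigma_i)$. Thus $\delta f(\rho)=\sum x_i$. For $i\ne j$ put $\tau=\rho\setminus\{w_i,w_j\}$. Only $\sigma_i=\pm[w_j,\tau]$ and $\sigma_j=\pm[w_i,\tau]$ contain $\tau$, and $\tau$ has coefficient $1$ in the boundary of each of $[w_j,\tau]$ and $[w_i,\tau]$. Since $\partial\partial\rho=0$, the two signs are opposite: $\sigma_i=s[w_j,\tau]$ and $\sigma_j=-s[w_i,\tau]$ with $s=\pm1$. So $f_\tau(w_j)=sx_i$, $f_\tau(w_i)=-sx_j$, and $(f_\tau(w_j)-f_\tau(w_i))^2=(x_i+x_j)^2$. For $k+2$ numbers,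
$$\sum_{i<j}(x_i+x_j)^2=k\sum_ix_i^2+\Big(\sum_ix_i\Big)^2 .$$
Now $\langle(\operatorname{Deg}_\tau-A^W_\tau)f_\tau,f_\tau\rangle=\sum_{u\sim v}(f_\tau(u)-f_\tau(v))^2$, and pairs ($\tau$, edge $uv$) correspond to pairs ($\rho$, $\{i,j\}$). Summing over $\rho$,
$$\sum_\tau\langle(\operatorname{Deg}_\tau-A_\tau^W)f_\tau,f_\tau\rangle=\|\delta f\|^2+k\sum_{\sigma\in\mathcal G}\deg_W(\sigma)f(\sigma)^2 .$$
Each $\sigma$ has $k+1$ facets $\tau$, so $\sum_\tau\langle\operatorname{Deg}_\tau f_\tau,f_\tau\rangle=(k+1)\sum_\sigma\deg_W(\sigma)f(\sigma)^2$. Replacing the last sum by $\frac k{k+1}\sum_\tau\langle\operatorname{Deg}_\tau f_\tau,f_\tau\rangle$ gives (8).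

*Each $f_\tau$ has sum zero.* Let $1_\tau$ be the $(k-1)$-cochain equal to $1$ on $\tau$ and $0$ on the other $(k-1)$-faces. Then $(\delta1_\tau)([u,\tau])=1$, and $\delta1_\tau$ vanishes on faces not containing $\tau$. Since $f\perp\delta1_\tau$, $\sum_uf_\tau(u)=0$.

*Comparison of $W$ with $X$.* For $\sigma\in\mathcal G$, at least $\alpha\lambda$ cofacets exist in $X$ and at most $r$ of them contain another bad face, so $\deg_W\sigma\ge\alpha\lambda-r$. Let $R_\tau$ be the restriction of $A_\tau$ to $V_\tau$ minus $A_\tau^W$. It is the adjacency matrix of those pairs $uv$ for which $\tau\cup u,\tau\cup v\in\mathcal G$ and $\tau\cup\{u,v\}\in X$, but some other facet of $\tau\cup\{u,v\}$ is bad. The row of $u$ counts cofacets of $\tau\cup u$ containing another bad face, so row sums are at most $r$ and $\|R_\tau\|\le r$. Extend $f_\tau$ by zero to $N(\tau)$; its sum is still zero, so the conclusion of Lemma 6 gives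
$$\langle A_\tau^Wf_\tau,f_\tau\rangle=\langle A_\tau f_\tau,f_\tau\rangle-\langle R_\tau f_\tau,f_\tau\rangle\le(C\sqrt\lambda+r)|f_\tau|^2 .$$
Insert both bounds in (8):
$$0=\|\delta f\|^2\ge\sum_\tau\Big(\frac{\alpha\lambda-r}{k+1}-C\sqrt\lambda-r\Big)|f_\tau|^2 .$$
By (7) the bracket is positive, so every $f_\tau=0$, and $f=0$. $\square$

**Proposition 9.**

(i) Fix $\theta>0$ and $\alpha\in(0,1)$. Whp every $k$-cycle of $X(n,p^{(\theta)})$ supported on good faces is a boundary in $X(n,p^{(\theta)})$.

(ii) Let $\theta_2=\frac k2+2$. There is $\epsilon>0$ with $P\big(H_k(X(n,p))\ne0\big)=O(n^{-\epsilon})$ uniformly for $p\in[p^{(\theta_2)},1]$.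

(iii) Let $p_1=cn^{-1/k}$ with $c>0$ constant, $p_2=p^{(\theta)}$, and let $G_1$ be the graph at time $p_1$. For every $k$-face $\sigma$ of $X(n,p_1)$, $P(\sigma\text{ is bad in }X(n,p_2)\mid G_1)\le n^{-\theta h(\alpha)+o(1)}$ uniformly.

*Proof.* (i) Here $\lambda=\theta\log n\to\infty$, while $C$ and the $r$ of Lemma 7 are constants, so (7) holds for large $n$. Combine Lemmas 6, 7 and 8.

(ii) Since $h(\alpha)\to1$ as $\alpha\to0$, choose $\alpha$ with $\theta_2h(\alpha)>\frac k2+\frac32$. The degree of a given face is $\mathrm{Bin}(n-k-1,p^{k+1})$, of mean $(1-O(1/n))\lambda$. By (6) the expected number of bad faces is at most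
$$n^{k+1}p^{k(k+1)/2}e^{-(h(\alpha)-o(1))\lambda}=n^{k/2+1}\lambda^{k/2}e^{-(h(\alpha)-o(1))\lambda}.$$
For fixed $h'>0$ the function $\lambda^{k/2}e^{-h'\lambda}$ is decreasing for $\lambda\ge k/(2h')$. So, taking $h'$ slightly below $h(\alpha)$, the worst case is $\lambda=\theta_2\log n$, where the bound is at most $n^{-1/2+o(1)}$. Hence the expected number of bad faces is at most $n^{-1/4}$ for large $n$, uniformly in $p$. If there are no bad faces, Lemma 8 applies with $r=0$ whenever the conclusion of Lemma 6 holds, since (7) then says $\frac{\alpha\lambda}{k+1}>C\sqrt\lambda$, true for large $n$; so $H_k(X(n,p))=0$. The failure probability is at most $n^{-1/4}+O(1/n)$.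

(iii) Given $G_1$, each pair is an edge at $p_2$, independently, with probability at least $p_2-p_1=(1-o(1))p_2$. So $\deg\sigma$ in $X(n,p_2)$ dominates a binomial variable of mean $(n-k-1)(p_2-p_1)^{k+1}=(1-o(1))\lambda$ with $\lambda=\theta\log n$. Apply (6). $\square$

## 6. Homology before time $cn^{-1/k}$

Bars born very early are the ones with the smallest denominator, so we must know how many there can be. This section shows that for small $c$ the homology of $X(n,cn^{-1/k})$ is carried by a bounded expected number of faces.

**Lemma 10.** If $\Delta$ is a flag complex with $\tilde H_j(\Delta)\ne0$ and $j\ge0$, then $\Delta$ has at least $2j+2$ vertices.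

*Proof.* Induct on $j$. For $j=0$, $\Delta$ is disconnected and has at least two vertices. For $j\ge1$, pass to an induced subcomplex with the fewest vertices having $\tilde H_j\ne0$, and call it $\Delta$ again. Let $v$ be a vertex. Then $\Delta$ is the union of $\Delta-v$ and the star of $v$, which is a cone, and they meet in the link of $v$. By minimality $\tilde H_j(\Delta-v)=0$, so the Mayer–Vietoris sequence
$$\tilde H_j(\Delta-v)\to\tilde H_j(\Delta)\to\tilde H_{j-1}(\mathrm{lk}\,v)$$
gives $\tilde H_{j-1}(\mathrm{lk}\,v)\ne0$. The link is a flag complex, so by induction $v$ has at least $2j$ neighbors. Also $v$ has a non-neighbor, since otherwise $\Delta$ would be a cone over $v$. Together with $v$ this makes $2j+2$ vertices. $\square$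

**Definition (irreducible cycle).** Let $X$ be the clique complex of a graph $G$. For a nonzero $k$-cycle $z$ of $X$ let $V_z$ be the set of vertices of its support. The cycle $z$ is irreducible if its support is strongly connected (connected through common $(k-1)$-faces) and $G[V_z]$ has minimum degree at least $2k$.

The fundamental cycle of an octahedral $k$-sphere is irreducible: any two of its $k$-faces are linked by changing one vertex at a time to its antipode, and every vertex has $2k$ neighbors in the sphere. For $k=1$ every graph cycle is irreducible.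

**Lemma 11.** $H_k(X)$ is spanned by the classes of irreducible cycles.

*Proof.* Induct on the pair ($|V_z|$, size of the support of $z$), ordered lexicographically. If the support of $z$ is not strongly connected, $z$ is the sum of its restrictions to the strongly connected components. Each restriction is a cycle, because the coefficient of $\partial z$ at a $(k-1)$-face $\tau$ involves only faces containing $\tau$, which all lie in one component. Each has smaller support and no more vertices. If some $v\in V_z$ has degree less than $2k$ in $G[V_z]$, let $\Delta=X[V_z]$. The flag complex $\mathrm{lk}_\Delta v$ has fewer than $2(k-1)+2$ vertices, so $\tilde H_{k-1}(\mathrm{lk}_\Delta v)=0$ by Lemma 10. By Mayer–Vietoris, $H_k(\Delta-v)\to H_k(\Delta)$ is onto. So $z$ is homologous to a cycle on vertices in $V_z\setminus v$. $\square$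

Next we encode irreducible cycles by graphs that can be counted. A $1$-cycle can be grown from an edge as a tree plus extra edges; here is the version for general $k$. Put $t_0=\frac{k(k+1)}2$.

**Definition (configuration).** A configuration with excess $s$ on an $m$-set $V$ consists of a $(k+1)$-set $R\subset V$, a map assigning to each $v\in V\setminus R$ a $k$-set $\tau(v)\subset V\setminus v$, and a set $D$ of $s$ pairs in $V$. Let $H$ be the graph whose edges are the pairs in $R$, the pairs $\{v,y\}$ with $y\in\tau(v)$, and the pairs in $D$. It is required that $D$ is disjoint from the other edges, that every $\tau(v)$ is a clique of $H$, and that there is a linear order of $V$ starting with $R$ in which each $\tau(v)$ consists of vertices earlier than $v$.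

Each $v\notin R$ brings exactly $k$ new edges to earlier vertices, so $H$ has
$$\binom{k+1}2+k(m-k-1)+s=km-t_0+s \tag{9}$$
edges. For $k=1$, the graph without $D$ is a tree grown from the edge $R$, and $t_0=1$; with $s=1$ we have a tree plus one edge. For $k=2$ consider the octahedron with antipodal pairs $11'$, $22'$, $33'$. Take $R=\{1,2,3\}$, $\tau(1')=\{2,3\}$, $\tau(2')=\{1',3\}$ and $\tau(3')=\{1',2'\}$. This gives $9$ edges, and the remaining edges $12'$, $13'$, $23'$ form $D$, with $s=3=t_0$ and $12=km$ edges in all.

**Lemma 12.** Let $ekc^k<1$ and $p=cn^{-1/k}$. There is $g(c)<\infty$ independent of $n$, with $g(c)\to0$ as $c\to0$, such that the following holds.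

(i) With probability at least $1-O(p)$, the number of $k$-faces in supports of irreducible cycles of $X(n,p)$ is at most $Y$, a random variable with $EY\le g(c)$.

(ii) The probability that some bar of $H_k$ is born at a time $\le p$ is at most $g(c)+O(p)$.

In particular such $c$ is subcritical.

*Proof.* **Step 1 (irreducible cycles contain configurations).** This step produces, from an irreducible cycle $z$ in the clique complex of a graph $G$, a configuration whose graph is contained in $G$. List the faces of the support as $\sigma_1,\sigma_2,\dots$ so that each $\sigma_i$ with $i\ge2$ shares $k$ vertices with some earlier $\sigma_j$. Start with $R=\sigma_1$. We maintain that after $\sigma_i$ is processed, all its edges are in the current graph.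

* If $\sigma_i$ contains a new vertex $v$, it is unique, because the $k$ vertices of $\sigma_i\cap\sigma_j$ are old. Put $\tau(v)=\sigma_i\setminus v=\sigma_i\cap\sigma_j$, a clique of the current graph since $\sigma_j$ has been processed.
* If not, add to $D$ the edges of $\sigma_i$ not yet present. They all contain the single vertex of $\sigma_i\setminus\sigma_j$, so there are at most $k$ of them.

Pairs in $D$ join vertices that were already old when the pair was added, so later edges $\{v,y\}$ with $v$ new never coincide with them. Ordering the vertices by arrival, we have a configuration at every stage. If at some step the excess exceeds $t_0$, stop at the first such step. This gives an *overfull* configuration contained in $G$, with $t_0<s\le t_0+k$. Otherwise we end with a configuration on $V_z$ with $s\le t_0$. Let $m=|V_z|$. Since $G[V_z]$ has minimum degree at least $2k$, it has at least $km$ edges, and $m\ge2k+1$. By (9) the configuration uses $km-t_0+s$ of these edges, so we can add $t_0-s$ further edges of $G[V_z]$ to $D$. This gives a configuration on $V_z$ with $s=t_0$ contained in $G$.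

**Step 2 (counting configurations).** This step bounds the number of configurations on a fixed $m$-set with $s\le t_0+k$. There are at most $m^{k+1}$ choices for $R$ and at most $m^{2s}$ for $D$. Fix these, and let $D(w)$ be the set of vertices $y$ with $\{w,y\}\in D$. For each configuration fix an order as in the definition. Let $v\notin R$. Either $\tau(v)\subset R$, with $k+1$ possibilities. Or the latest vertex $w$ of $\tau(v)$ is not in $R$. In that case the vertices of $\tau(v)\setminus w$ are $H$-neighbors of $w$ earlier than $w$, because $\tau(v)$ is a clique. An edge of $H$ from $w\notin R$ to an earlier vertex $y$ either has $y\in\tau(w)$ or lies in $D$, so $\tau(v)\setminus w\subset\tau(w)\cup D(w)$. Encode $v$ by $w$ together with the information which $(k-1)$-subset of $\tau(w)\cup D(w)$ occurs. This gives $k$ codes for each $w$ with $D(w)=\emptyset$, and at most $2^{k+s}$ codes for each of the at most $2s$ other vertices $w$. So each $v$ has at most $km+A$ possible codes, where $A=A(k)=k+1+2(t_0+k)2^{2k+t_0}$. The codes determine $\tau$: the map $v\mapsto w$ strictly decreases in the order, so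 following it from any $v$ one reaches a vertex whose $\tau$ is coded as a subset of $R$, and then $\tau$ is recovered step by step on the way back. Hence there are at most $m^{k+1+2s}(km+A)^m$ configurations.

**Step 3 (first moment).** This step bounds the expected numbers of configurations in the graph $G$ at time $p=cn^{-1/k}$. By (9) and Step 2, the expected number of configurations of size $m$ and excess $s\le t_0+k$ contained in $G$ is at most
$$\frac{n^m}{m!}\,m^{k+1+2s}(km+A)^m\,p^{km-t_0+s}\le e^{A/k}\,m^{k+1+2s}\,(ekc^k)^m\,p^{s-t_0}, \tag{10}$$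
using $(km+A)^m\le(km)^me^{A/k}$, $m!\ge(m/e)^m$ and $p^{km}=c^{km}n^{-m}$. Since $ekc^k<1$, summing (10) over $m$ and $t_0<s\le t_0+k$ shows that an overfull configuration is contained in $G$ with probability $O(p)$. Let $Y=\sum|V|^{k+1}$, over the configurations contained in $G$ with $s=t_0$ and $|V|\ge2k+1$. By (10),
$$EY\le g(c):=e^{A/k}\sum_{m\ge2k+1}m^{2k+2+2t_0}(ekc^k)^m,$$
which is finite and tends to $0$ as $c\to0$.

**Step 4 (conclusions).** If there is no overfull configuration in $G$, then by Step 1 the set $V_z$ of every irreducible cycle $z$ carries a configuration counted in $Y$. All $k$-faces of $z$ are $(k+1)$-subsets of $V_z$, so there are at most $Y$ such faces in total. This is (i). For (ii), a bar born at $b\le p$ gives $H_k(X(n,b))\ne0$. By Lemma 11 there is an irreducible cycle in $X(n,b)$, so by Step 1 there is a configuration contained in the graph at time $b$, and hence in the graph at time $p$. It is overfull or forces $Y\ge1$; the probability is at most $O(p)+EY$. Finally, by Lemma 11 every class in $H_k(X(n,p))$ is represented by a cycle supported on the faces in (i), which are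 a function of the graph at time $p$. By Markov's inequality their number is at most $n^\gamma$ whp. So $c$ is subcritical. $\square$

## 7. Five ranges of birth times: proof of Theorem 3

The second sentence of Theorem 3 is Lemma 12, together with the example after the definition of subcritical. For the first, one cannot simply exclude births before $\eta n^{-1/k}$ for a fixed $\eta$. Take $k=1$ and let $Z$ be the number of $4$-cycles in the graph at time $\eta/n$. Its mean $\mu$ tends to $\eta^4/8$. The union of two distinct $4$-cycles with a common edge, or of a $4$-cycle and a triangle with a common edge, is connected with at least one more edge than vertices, so the expected number of such pairs is $O(1/n)$. Hence $EZ^2\le\mu+\mu^2+O(1/n)$, and by Cauchy–Schwarz $P(Z\ge1)\ge\mu^2/EZ^2$ stays bounded away from $0$. Moreover whp no edge of a $4$-cycle lies in a triangle. So with probability bounded away from $0$ a bar is born by time $\eta/n$. Early bars exist, but by Section 6 they are carried by few faces, and few faces are filled soon. This is range II below.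

Let $c$ be subcritical, $\delta>0$, and $B=\big(\frac{k+1}2\big)^{1/(k+1)}c^{-1}$. Choose constants as follows.

* $\theta_1>\frac{k+1}2$ with $\theta_1^{1/(k+1)}c^{-1}\le(1+\delta)B$.
* $\theta_2=\frac k2+2$, and $c_+>c$ with $\theta_2^{1/(k+1)}c_+^{-1}\le B$.
* $\eta\in(0,c)$ with $ek\eta^k<1$, and then $\theta_0>0$ with $\theta_0^{1/(k+1)}\eta^{-1}\le B$.

Consider a bar $[b,d)$.

**Range I: $b\le\eta n^{-1/k}$.** Here we bound the probability that such a bar exists. By Lemma 12(ii) there is none with probability at least $1-g(\eta)-o(1)$.

**Range II: $\eta n^{-1/k}<b\le cn^{-1/k}$.** Here few faces carry the homology, so all die by $p^{(\theta_0)}$. Take $\alpha=\frac12$ and $0<\gamma<\theta_0h(\frac12)$. Let $G_1$ be the graph at time $cn^{-1/k}$. By subcriticality, whp $H_k(X(n,cn^{-1/k}))$ is carried by at most $n^\gamma$ faces determined by $G_1$. By Proposition 9(iii), given $G_1$, the expected number of these that are bad in $X(n,p^{(\theta_0)})$ is at most $n^{\gamma-\theta_0h(1/2)+o(1)}\to0$. So whp all are good, and by Proposition 9(i) all cycles supported on them are boundaries in $X(n,p^{(\theta_0)})$.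 The map $H_k(X(n,cn^{-1/k}))\to H_k(X(n,p^{(\theta_0)}))$ is zero. By (1), $d\le p^{(\theta_0)}$, and by (2)
$$\frac db\le\theta_0^{1/(k+1)}\eta^{-1}f_k(n)\le Bf_k(n).$$

**Range III: $cn^{-1/k}<b\le c_+n^{-1/k}$.** This is the range that sets the constant; now all faces at time $c_+n^{-1/k}$ must be made good. Since $h(a)\to1$ as $a\to0$, choose $\alpha$ with $\theta_1h(\alpha)>\frac{k+1}2$. By (3), whp $F_k(c_+n^{-1/k})=O(n^{(k+1)/2})$. By Proposition 9(iii) with $c_+$ in place of $c$, the expected number of these faces that are bad in $X(n,p^{(\theta_1)})$, given the graph at time $c_+n^{-1/k}$, is at most $n^{(k+1)/2-\theta_1h(\alpha)+o(1)}\to0$. So whp none is bad, and by Proposition 9(i) every $k$-cycle of $X(n,c_+n^{-1/k})$ bounds in $X(n,p^{(\theta_1)})$. Hence $d\le p^{(\theta_1)}$ and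
$$\frac db\le\theta_1^{1/(k+1)}c^{-1}f_k(n)\le(1+\delta)Bf_k(n).$$

**Ranges IV and V: $b>c_+n^{-1/k}$.** Here homology vanishes at a sequence of times, and bars cannot cross them. Let $p_j=\min(2^jp^{(\theta_2)},1)$ for $0\le j\le J$, with $J=O(\log n)$ and $p_J=1$. By Proposition 9(ii) and a union bound over $O(\log n)$ times, whp $H_k(X(n,p_j))=0$ for all $j$. A bar with $c_+n^{-1/k}<b\le p_0$ (range IV) then has $d\le p_0=p^{(\theta_2)}$, so $d/b\le\theta_2^{1/(k+1)}c_+^{-1}f_k(n)\le Bf_k(n)$. A bar with $p_j<b\le p_{j+1}$ (range V) has $d\le p_{j+1}\le2p_j$, so $d/b\le2\le Bf_k(n)$ for large $n$.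

Altogether,
$$\limsup_{n\to\infty}P\big(M_k(n)>(1+\delta)Bf_k(n)\big)\le g(\eta).$$
The left side does not depend on $\eta$, and $g(\eta)\to0$ as $\eta\to0$. So the left side is $0$, which is Theorem 3. $\blacksquare$
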